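\title{A complex that is quasi-finite for separable metric spaces\\ but not quasi-finite}

\begin{abstract}
A CW complex $K$ is quasi-finite with respect to a class of spaces if every finite subcomplex $M$ lies in a finite subcomplex $e(M)$ such that, for each space $X$ of the class over which maps to $K$ extend up to homotopy, every map from a closed subset of $X$ to $M$ extends to a map from $X$ to $e(M)$. We construct in ZFC a connected $2$-dimensional complex with $2^{\aleph_0}$ cells that is quasi-finite with respect to Lindel\"of paracompact spaces, hence with respect to separable metric spaces, but not with respect to metrizable spaces. This answers in the negative a question of Cencelj, Dydak, Smrekar, Vavpetic and Virk. We also show that the answer is positive for countable complexes and for complexes of dimension at most one.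
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a map is a continuous function, paracompact spaces are Hausdorff, and $I=[0,1]$. For spaces $X$ and $T$ we write $X\,\tau\,T$ if every map $f\colon A\to T$ defined on a closed subset $A$ of $X$ extends to a map $X\to T$. We write $X\,\tau_h\,T$ if every such $f$ extends up to homotopy, that is, if there is a map $F\colon X\to T$ with $F|_A\simeq f$. For a separable metric space $X$ and a CW complex $K$ the conditions $X\,\tau\,K$ and $X\,\tau_h\,K$ are equivalent. The model case is the sphere: a normal space $X$ satisfies $X\,\tau\,S^n$ exactly when its covering dimension is at most $n$. So $X\,\tau_h\,K$ says that $X$ is small in a sense measured by $K$.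

There is a relative version. For a map $i\colon M\to L$ of CW complexes, $X\,\tau\,i$ means that for every closed $A\subset X$ and every map $f\colon A\to M$ there is a map $g\colon X\to L$ with $g|_A=i\circ f$.

Let $X$ be compact with $X\,\tau\,K$, and let $M\subset K$ be a finite subcomplex. A map $f\colon A\to M$ extends to a map $X\to K$ with compact image, and this image lies in a finite subcomplex $L$. A priori $L$ depends on $X$, on $A$ and on $f$. The following definition asks for an $L$ that depends on $M$ alone, and asks for it also when $X$ is not compact.

\begin{definition}\label{def:qf}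
Let $\mathcal C$ be a class of paracompact spaces. A CW complex $K$ is \emph{quasi-finite with respect to $\mathcal C$} if there is a function $e$ that assigns to each finite subcomplex $M\subset K$ a finite subcomplex $e(M)\subset K$ containing $M$, such that $X\,\tau\,i_M$ for every $X\in\mathcal C$ with $X\,\tau_h\,K$, where $i_M\colon M\to e(M)$ is the inclusion. The complex $K$ is \emph{quasi-finite} if it is quasi-finite with respect to the class of all paracompact spaces.
\end{definition}

A finite complex $K$ is quasi-finite with $e(M)=K$, because for a finite target and a paracompact domain $\tau_h$ implies $\tau$ (Lemma~\ref{lem:hep}(b)). It is known that $K$ is quasi-finite if and only if $X\,\tau_h\,K$ implies $\beta X\,\tau\,K$ for every paracompact $X$, where $\beta X$ is the \v Cech--Stone compactification. We mention this for orientation and do not use it.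

A function $e$ that works for a class works for every subclass. The question, posed in \cite{CDSVV}, is whether the separable metric spaces already decide the matter:

\begin{quote}
\emph{If a CW complex $K$ is quasi-finite with respect to separable metric spaces, is it quasi-finite?}
\end{quote}

One would guess that it is. The data of the extension problem $X\,\tau\,i_M$ take values in compact metric spaces. A map $f\colon A\to M$ extends to a map $\varphi$ from $X$ to the cone over $M$. If $\varphi$ factors through a separable metric space $Z$ that still satisfies $Z\,\tau_h\,K$, then the problem can be solved on $Z$ and pulled back to $X$. For countable $K$ this program succeeds (Theorem~\ref{thm:factor}). In general it cannot, and the answer to the question is no.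

\begin{theorem}\label{thm:main}
There is a connected $2$-dimensional CW complex $K$ with $2^{\aleph_0}$ cells such that
\begin{enumerate}
\item[(1)] $K$ is quasi-finite with respect to the class of Lindel\"of paracompact spaces, hence with respect to separable metric spaces;
\item[(2)] there are a metrizable space $X$ with $X\,\tau_h\,K$ and a finite subcomplex $M\subset K$ that is a circle such that $X\,\tau\,(M\hookrightarrow L)$ fails for every finite subcomplex $L\supset M$.
\end{enumerate}
Hence $K$ is not quasi-finite, not even with respect to metrizable spaces.
\end{theorem}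

\begin{theorem}\label{thm:positive}
\begin{enumerate}
\item[(i)] A countable CW complex that is quasi-finite with respect to separable metric spaces is quasi-finite.
\item[(ii)] Every CW complex of dimension at most $1$ is quasi-finite.
\end{enumerate}
\end{theorem}

Thus a counterexample must be uncountable and of dimension at least $2$. All proofs are in ZFC.

The counterexample rests on a $2$-complex $W$ containing a circle $\gamma$ that is essential in every countable part of $W$ and inessential in the whole: each countable subcomplex maps to $S^1$ with degree $1$ on $\gamma$, while every map $W\to S^1$ has degree $0$ on $\gamma$ (Section~\ref{sec:W}). The complex $K$ is obtained by attaching copies of $W$ until every loop in $K$ bounds one (Section~\ref{sec:K}). A Lindel\"of space sees only countable subcomplexes of $K$, and in these the original circle survives; so a Lindel\"of space $Z$ with $Z\,\tau_h\,K$ has dimension at most $1$, and then any connected $e(M)$ will do. The space $X$ is obtained from a triangle by replacing every triangle by a copy of $W$, infinitely often (Section~\ref{sec:X}). For maps to $S^1$ a copy of $W$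 is as good as a disk, so the boundary of the first triangle cannot be mapped essentially. For maps to $K$ there is no obstruction to extension over a copy of $W$, and this gives $X\,\tau_h\,K$ (Section~\ref{sec:ext}). Section~\ref{sec:graphs} treats complexes of dimension at most one, where the mechanism behind Theorem~\ref{thm:main}(1) is already visible, and Section~\ref{sec:countable} treats countable complexes.

\section{Preliminaries}\label{sec:prelim}

\subsection{Textbook facts}\label{sub:facts}
We use the following standard facts.
\begin{enumerate}
\item[(T1)] A function on a CW complex is continuous if its composite with every characteristic map is. Each cell meets only finitely many open cells in its closure, and a compact subset lies in a finite subcomplex. CW pairs have the homotopy extension property. Every CW complex is homotopy equivalent to a simplicial complex with the weak topology, countable if the CW complex is countable (J.~H.~C.~Whitehead).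
\item[(T2)] For every open cover $(U_i)$ of a paracompact space, in particular of a metrizable space, there is a locally finite partition of unity $(\lambda_i)$ with $\lambda_i=0$ off $U_i$. The product of a paracompact (respectively Lindel\"of) space with $I$ is paracompact (respectively Lindel\"of).
\item[(T3)] If $X$ is paracompact and $E$ is a Banach space, then $X\,\tau\,E$ (Arens, Dowker; for metrizable $X$ this follows from Dugundji's extension theorem).
\item[(T4)] A finite CW complex is a compact metrizable ANR and embeds in some $\mathbb R^n$ as a retract of an open set. The cone over a finite complex and a finite tree are compact ARs, and $X\,\tau\,T$ for every normal $X$ and every compact AR $T$.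
\item[(T5)] For a normal space $X$, $\dim X\le n$ means that every finite open cover has a finite open refinement in which no point lies in more than $n+1$ sets. One has $X\,\tau\,S^n\iff\dim X\le n$, and $\dim\beta X=\dim X$.
\item[(T6)] (Marde\v si\'c's factorization theorem.) A map from a compact Hausdorff space of dimension at most $n$ to a compact metrizable space factors through a compact metrizable space of dimension at most $n$.
\item[(T7)] Let $Z$ be compact metrizable. If $\dim Z\le 1$ and $L$ is a path connected compact ANR, then $Z\,\tau\,L$ (a case of the Kuratowski--Dugundji theorem). If $\dim Z\le0$, every nonempty closed subset of $Z$ is a retract of $Z$.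
\item[(T8)] In the limit of an inverse sequence $(X_j,q_j)$ with projections $p_j$, the sets $p_j^{-1}(U)$ with $U$ open in $X_j$ form a base. The limit of an inverse sequence of nonempty compact Hausdorff spaces is nonempty.
\end{enumerate}
A map from an oriented circle to $S^1$ has a degree. Two such maps are homotopic if and only if their degrees agree, a map extends over the disk if and only if its degree is $0$, and degrees add under concatenation of loops. For an unoriented circle the degree is defined up to sign.

\subsection{Two topologies on a simplicial complex}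
Let $L$ be a simplicial complex with vertex set $V=V(L)$. Its realization $|L|\subset\ell_1(V)$ is the set of vectors $x=(x_v)$ with $x_v\ge0$ and $\sum_v x_v=1$ whose support is a simplex of $L$. We give $|L|$ the $\ell_1$-metric and write $|L|_w$ for the same set with the weak (CW) topology; the two agree on finite subcomplexes. A simplex is identified with its closed realization. Its \emph{interior} is the set of its points with all coordinates at its vertices positive, and the \emph{carrier} of $x\in|L|$ is the unique simplex with $x$ in its interior. For a finite set $S\subset V$ the set $\{x: x_v>0\text{ for all }v\in S\}$ is open in $|L|$. Taking for $S$ the carrier of a point outside a subcomplex $Q$ shows that $|Q|$ is closed in $|L|$. We write $L^{(k)}$ for the $k$-skeleton and $y^+$ for the coordinatewise positive part of a vector $y$.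

The vertices of the barycentric subdivision $\operatorname{Sd}L$ are the barycenters $b_\kappa$ of the simplices $\kappa$ of $L$, and its simplices are the chains $\rho=\{b_{\kappa_0},\dots,b_{\kappa_r}\}$ with $\kappa_0<\dots<\kappa_r$. We write $\hat\rho=\kappa_r$ for the top of the chain. Then $\rho\subset\hat\rho$, and the interior of $\rho$ lies in the interior of $\hat\rho$. Since each simplex of $L$ is a finite union of simplices of $\operatorname{Sd}L$, we have $|\operatorname{Sd}L|_w=|L|_w$.

\begin{lemma}[Dowker]\label{lem:dowker}
The identity $\iota\colon|L|_w\to|L|$ is a homotopy equivalence.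
\end{lemma}

\begin{proof}
By (T2) there is a locally finite partition of unity $(\lambda_v)_{v\in V}$ on $|L|$ with $\lambda_v=0$ off $\{x_v>0\}$. Put $\mu(x)=\sum_v\lambda_v(x)\,v$; this point lies in the carrier of $x$. Near each point only finitely many $\lambda_v$ are nonzero, so $\mu$ locally takes values in a finite subcomplex, and $\mu\colon|L|\to|L|_w$ is continuous. The homotopy $(1-\theta)x+\theta\mu(x)$ keeps $x$ in its carrier. It is continuous in the $\ell_1$-metric, so $\iota\mu\simeq\mathrm{id}$. It maps each $\sigma\times I$ continuously into $\sigma$, so it is continuous on the CW complex $|L|_w\times I$, and $\mu\iota\simeq\mathrm{id}$.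
\end{proof}

\begin{lemma}\label{lem:sd}
The natural bijection $|\operatorname{Sd}L|\to|L|$ is a homeomorphism of the metric realizations.
\end{lemma}

\begin{proof}
The bijection is the restriction of the linear operator that sends the basis vector belonging to $b_S$ to the barycenter of $S$. This operator has norm at most $1$. For the inverse, list the nonzero coordinates of $x\in|L|$ as $x_{v_1}\ge\dots\ge x_{v_n}$, put $x_{v_{n+1}}=0$ and $S_k=\{v_1,\dots,v_k\}$. Then $x=\sum_k k\,(x_{v_k}-x_{v_{k+1}})\,b_{S_k}$. Hence the coordinate of $x$ at $b_S$ is $|S|\,(\min_S x-\sup_{V\setminus S}x)^+$, with $\sup_\emptyset x=0$, and this is continuous in $x\in|L|$. It remains to note that if nonnegative vectors $z^n$ of mass $1$ converge coordinatewise to a vector $z$ of mass $1$, then $\|z-z^n\|=2\sum_v(z_v-z^n_v)^+\to0$ by dominated convergence.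
\end{proof}

\subsection{Homotopy extension and an open model}

\begin{lemma}\label{lem:hep}
Let $A\subset X$ be closed and let $F\colon X\to T$ and $f\colon A\to T$ be maps with $F|_A\simeq f$. Then $f$ extends to a map $X\to T$ if
\begin{enumerate}
\item[(a)] $(X,A)$ is a CW pair, or
\item[(b)] $X$ is paracompact and $T$ is a retract of an open subset of a Banach space $E$ (for instance $T$ open in $E$, or $T=S^1$, or $T$ a finite CW complex).
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is in (T1). In (b) it suffices to treat $T$ open in $E$: an extension into the open set can be composed with the retraction. The map $F$ and the homotopy define a map on the closed set $X\times\{0\}\cup A\times I$, which extends to $\Phi\colon X\times I\to E$ by (T2) and (T3). The open set $\Phi^{-1}(T)$ contains $A\times I$; since $I$ is compact, it contains $A'\times I$ for an open set $A'\supset A$. Let $u\colon X\to I$ be $1$ on $A$ and $0$ off $A'$. Then $x\mapsto\Phi(x,u(x))$ has values in $T$, because it equals $F(x)$ off $A'$, and it equals $f$ on $A$.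
\end{proof}

An infinite CW complex is an awkward target: we want to add, to measure distances and to use Lemma~\ref{lem:hep}(b). The relation $\tau_h$ sees only the homotopy type of the target, so we replace $K$ by an open set in a Banach space.

\begin{lemma}[Open model]\label{lem:model}
Let $K\ne\emptyset$ be a CW complex. Then $K$ is homotopy equivalent to an open subset $G$ of a Banach space $E=\ell_1(V)$ with $0\notin G$, where $V$ is countable if $K$ is countable. For every paracompact space $X$,
\[
X\,\tau_h\,K\iff X\,\tau_h\,G\iff X\,\tau\,G .
\]
\end{lemma}

\begin{proof}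
By (T1) and Lemma~\ref{lem:dowker}, $K\simeq|P|$ for a simplicial complex $P$, countable if $K$ is. Let $V=V(P)$, and for $x\in E$ let
\[
s(x)=\sup_v x_v,\qquad T(x)=\{v: x_v\ge\tfrac12 s(x)\},\qquad G=\{x\in E: s(x)>0,\ T(x)\in P\}.
\]
So $G$ consists of the vectors whose large coordinates span a simplex. If $x\in|P|$, then $T(x)$ is a face of the carrier of $x$, so $|P|\subset G$.

Let $s(x)>0$. Only finitely many coordinates of $x$ exceed $\frac14s(x)$. Hence $T(x)$ is finite, $s(x)$ is attained, and there is $c>0$ with $x_v\le\frac12s(x)-c$ for all $v\notin T(x)$. If $\|x'-x\|<\min(\frac23c,s(x))$, then $s(x')>0$, and for $v\notin T(x)$ we get $x'_v<\frac12s(x)-\frac13c<\frac12s(x')$, since $|s(x')-s(x)|\le\|x'-x\|$. Thus $\emptyset\neq T(x')\subset T(x)$ for $x'$ near $x$, and $G$ is open.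

Define $\varrho\colon G\to|P|$ by $\varrho(x)=y/\|y\|$, where $y_v=(x_v-\frac12s(x))^+$. The support of $\varrho(x)$ lies in $T(x)$, and $\|y\|\ge\frac12s(x)>0$. Near a given $x$ only the finitely many coordinates in $T(x)$ can be nonzero, so $\varrho$ is continuous. For $x\in|P|$ the point $\varrho(x)$ lies in the carrier of $x$, so the straight-line homotopy gives $\varrho|_{|P|}\simeq\mathrm{id}_{|P|}$. For $x\in G$ and $z=(1-\theta)x+\theta\varrho(x)$ we claim $z\in G$. If $\theta=1$, then $z\in|P|$. If $\theta<1$, a coordinate at which $s(x)$ is attained gives $s(z)\ge(1-\theta)s(x)>0$, and for $v\notin T(x)$ we have $\varrho(x)_v=0$, so $z_v=(1-\theta)x_v<\frac12(1-\theta)s(x)\le\frac12s(z)$. Hence $T(z)\subset T(x)$ and $z\in G$. So $\varrho\simeq\mathrm{id}_G$ in $G$, and $G\simeq|P|\simeq K$.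

Let $u\colon K\to G$ and $u'\colon G\to K$ be homotopy inverse to each other. If $X\,\tau_h\,K$ and $f\colon A\to G$, take $F\colon X\to K$ with $F|_A\simeq u'f$; then $uF|_A\simeq uu'f\simeq f$. Exchanging the roles of $K$ and $G$ gives the first equivalence. The second is Lemma~\ref{lem:hep}(b).
\end{proof}

\subsection{Spaces of dimension at most one}

\begin{lemma}\label{lem:lowdim}
Let $X$ be normal with $\dim X\le n$, where $n\in\{0,1\}$, and let $L$ be a nonempty finite CW complex, connected if $n=1$. Then $X\,\tau\,L$.
\end{lemma}

\begin{proof}
Let $f\colon A\to L$ with $A$ closed. By (T4), $f$ extends to $\varphi\colon X\to\operatorname{Cone}(L)$, and $\varphi$ extends over $\beta X$. By (T5) and (T6) this extension is a composite $\beta X\xrightarrow{\pi}Z\xrightarrow{\psi}\operatorname{Cone}(L)$ with $Z$ compact metrizable and $\dim Z\le n$. The restriction of $\psi$ to the closed set $B=\psi^{-1}(L)$ extends to $g\colon Z\to L$: by a constant if $B=\emptyset$, and otherwise by (T7). For $a\in A$ we have $\pi(a)\in B$, so $g\pi(a)=\psi\pi(a)=f(a)$, and $g\pi|_X$ extends $f$.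
\end{proof}

Connectedness is needed for $n=1$: the identity of $\{0,1\}$ does not extend over $I$.

\section{Detecting a circle; complexes of dimension at most one}\label{sec:graphs}

The cheapest way for a connected complex $K$ to be quasi-finite is that $X\,\tau_h\,K$ forces $\dim X\le1$.

\begin{lemma}\label{lem:dimone}
Let $K$ be a nonempty connected CW complex and $\mathcal C$ a class of paracompact spaces such that every $X\in\mathcal C$ with $X\,\tau_h\,K$ has $\dim X\le1$. Then $K$ is quasi-finite with respect to $\mathcal C$.
\end{lemma}

\begin{proof}
Let $N\subset K$ be a finite subcomplex. Joining the components of $N$ and a fixed vertex by paths gives a connected compact set, which lies in one component $e(N)$ of a finite subcomplex. If $X\in\mathcal C$ and $X\,\tau_h\,K$, then $X\,\tau\,e(N)$ by Lemma~\ref{lem:lowdim}, and in particular $X\,\tau\,i_N$.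
\end{proof}

The bound $\dim X\le 1$ comes from a circle in $K$ onto which $K$ retracts up to homotopy. For Lindel\"of spaces it is enough that the countable parts of $K$ do so, and this is the only place in the paper where the Lindel\"of property is used.

\begin{lemma}\label{lem:circle}
Let $M\subset K$ be a subcomplex that is a circle, and let $Z$ be paracompact with $Z\,\tau_h\,K$. Suppose that
\begin{enumerate}
\item[(a)] there is a map $K\to S^1$ of degree $\pm1$ on $M$, or
\item[(b)] $Z$ is Lindel\"of and every countable subcomplex $C\supset M$ has a map $C\to S^1$ of degree $\pm1$ on $M$.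
\end{enumerate}
Then $\dim Z\le1$.
\end{lemma}

\begin{proof}
Fix a homeomorphism $j\colon S^1\to M$. Let $A\subset Z$ be closed and $f\colon A\to S^1$. There are $F\colon Z\to K$ and a homotopy $H\colon A\times I\to K$ from $F|_A$ to $jf$.

In case (a) put $C=K$. In case (b) the set $S=F(Z)\cup H(A\times I)$ is Lindel\"of, because $Z$ and $A\times I$ are. Choose one point of $S$ in each open cell that meets $S$. The set $D$ of chosen points meets each closed cell in a finite set, so every subset of $D$ is closed in $K$. Thus $D$ is a closed discrete subset of a Lindel\"of space, hence countable. So $S$ meets countably many open cells, each of which lies in a finite subcomplex, and there is a countable subcomplex $C\supset M\cup S$.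

In both cases there is $r\colon C\to S^1$ of degree $\pm1$ on $M$. After composing $r$ with a reflection if necessary, $rj\simeq\mathrm{id}$. Then $rF|_A\simeq rjf\simeq f$, and $f$ extends over $Z$ by Lemma~\ref{lem:hep}(b). So $Z\,\tau\,S^1$, and $\dim Z\le1$ by (T5).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(ii)]
Let $\dim K\le1$. If $K=\emptyset$, then $X\,\tau_h\,K$ forces $X=\emptyset$, and $e(\emptyset)=\emptyset$ works. Otherwise there are three cases.

\emph{$K$ is disconnected.} Let $S^0\subset K$ consist of two points in different components. Components of $K$ are open, so there is a locally constant retraction $r\colon K\to S^0$. Let $X$ be paracompact with $X\,\tau_h\,K$, and let $f\colon A\to S^0$. If $F\colon X\to K$ has $F|_A\simeq f$, then $rF|_A\simeq f$ in $S^0$, and homotopic maps into $S^0$ are equal. So $X\,\tau\,S^0$ and $\dim X\le0$. Put $e(N)=N$ for $N\ne\emptyset$, let $e(\emptyset)$ be a vertex, and apply Lemma~\ref{lem:lowdim}.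

\emph{$K$ is connected and contains a cycle $M$,} that is, a subcomplex that is a circle. Collapsing the complement of one open edge of $M$ to a point gives a map $K\to S^1$ of degree $\pm1$ on $M$. Lemmas~\ref{lem:circle}(a) and~\ref{lem:dimone} apply.

\emph{$K$ is a tree.} Let $e(N)$ be a nonempty finite subtree containing $N$. By (T4), $X\,\tau\,e(N)$ for every normal $X$.
\end{proof}

A complex in which hypothesis (b) of Lemma~\ref{lem:circle} holds is quasi-finite for Lindel\"of spaces. To obtain a counterexample we need (b) to hold while (a) fails as strongly as possible.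

\section{A circle that is essential only in countable subcomplexes}\label{sec:W}

\subsection{Maps to the circle as integer solutions}
Let $P$ be a presentation complex: one vertex $*$, oriented loops, and $2$-cells attached along words in the loops. A map $P\to S^1$ assigns to each loop an integer, its degree there. The boundary of a $2$-cell has degree $0$, so for each word the sum of these integers, counted with the exponents of the word, vanishes. Conversely, integers satisfying these linear equations are realized by a map: define it on the wedge of loops with the prescribed degrees and extend over each $2$-cell. We therefore look for a system of linear equations with a distinguished unknown $d$, the degree on the loop $\gamma$, such that every countable subsystem has an integer solution with $d=1$, while every integer solution of the whole system has $d=0$.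

Recall that the ring $\mathbb Z_2=\varprojlim\mathbb Z/2^n$ of $2$-adic integers contains $\mathbb Z$ and is torsion free, that $\sum_n2^na_n$ converges in $\mathbb Z_2$ for all integers $a_n$, and that $c\mapsto\hat c=\sum_n2^nc(n)$ is a bijection from $\{0,1\}^\omega$ onto $\mathbb Z_2$. In particular $\mathbb Z_2$ is uncountable.

\begin{example}[Finite against countable]\label{ex:branch}
Fix $c\in\{0,1\}^\omega$ and consider the equations $b_n=2b_{n+1}+c(n)\,d$ for $n\ge0$. Any finite part is solvable with $d=1$: put $b_N=0$ for a large $N$ and compute $b_{N-1},\dots,b_0$ downward. A solution of the whole system satisfies $b_0=2^Nb_N+d\sum_{n<N}2^nc(n)$ for all $N$, so $b_0=d\hat c$ in $\mathbb Z_2$. For $c=(1,1,1,\dots)$ we have $\hat c=-1$, and $d=1$, $b_n=-1$ is a solution. For $c=(1,0,1,0,\dots)$ we have $3\hat c=-1$; now $d=1$ is impossible, but $d=3$ with $(b_n)=(-1,-2,-1,-2,\dots)$ is a solution. For each pair of integers $(b,d)$ with $d\neq0$ at most one $c$ has $d\hat c=b$, so for all but countably many $c$ the whole system forces $d=0$.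
\end{example}

This system is itself countable, so it must be loosened. Add a free unknown to each equation: $b_n=2b_{n+1}+a_n+c(n)d$ is solved by $d=1$, $a_n=-c(n)$, $b_n=0$. Now take $2^{\aleph_0}$ such systems and let them share only countably many free unknowns, indexed by the nodes of the binary tree, with one system for each branch. Two branches share only finitely many nodes, and finitely many equations at the bottom of a branch can always be solved downward; this keeps countably many branches solvable. On the other hand there are only $2^{\aleph_0}$ ways to assign integers to the nodes and to $d$, so each assignment with $d\neq 0$ can be given a branch whose sequence $c$ is chosen to defeat it.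

\subsection{The complex $W$}
Let $2^{<\omega}$ be the countable set of finite $0$--$1$ sequences, and for $\alpha\in2^\omega$ let $\alpha|n\in2^{<\omega}$ be its initial segment of length $n$. The set of pairs $(a,d)$ with $a\colon2^{<\omega}\to\mathbb Z$ and $d\in\mathbb Z\setminus\{0\}$ has cardinality $2^{\aleph_0}$. Fix a surjection $\alpha\mapsto(a^\alpha,d^\alpha)$ from $2^\omega$ onto it. For each $\alpha$ the function $z\mapsto\sum_n2^na^\alpha(\alpha|n)+d^\alpha z$ is injective on $\mathbb Z_2$, so it takes integer values at only countably many $z$. Choose $c_\alpha\in\{0,1\}^\omega$ with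
\begin{equation}\label{eq:diag}
\sum_n2^na^\alpha(\alpha|n)+d^\alpha\sum_n2^nc_\alpha(n)\notin\mathbb Z .
\end{equation}
Let $P$ be the presentation complex with loops $\gamma$, $x_s$ $(s\in2^{<\omega})$, $y_{\alpha,n}$ $(\alpha\in2^\omega,\ n\in\omega)$ and, for each pair $(\alpha,n)$, a $2$-cell attached along the word
\[
y_{\alpha,n}^{-1}\;y_{\alpha,n+1}\;y_{\alpha,n+1}\;x_{\alpha|n}\;\gamma^{c_\alpha(n)} .
\]
With $d,a_s,b_{\alpha,n}$ the degrees on $\gamma,x_s,y_{\alpha,n}$, the equations are
\begin{equation}\label{eq:system}
b_{\alpha,n}=2b_{\alpha,n+1}+a_{\alpha|n}+c_\alpha(n)\,d\qquad(\alpha\in2^\omega,\ n\in\omega).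
\end{equation}

In Section~\ref{sec:X} we need $P$ as a simplicial complex. Subdivide each loop into three edges, so that the $1$-skeleton becomes a wedge of triangle boundaries, a simple graph. The boundary of a $2$-cell is then a polygon whose successive vertices are mapped to vertices $u_0,\dots,u_{m-1}$ of the graph with $u_i\ne u_{i+1}$ (indices mod $m$, and $m\ge12$). For this cell take \emph{new} vertices $w_0,\dots,w_{m-1},o$ and the triangles
\[
\{u_i,u_{i+1},w_i\},\qquad\{u_{i+1},w_i,w_{i+1}\},\qquad\{w_i,w_{i+1},o\}.
\]
They form a collar along the boundary and a cone over the inner polygon. No two simplices of the disk that contain a new vertex are identified. Indeed, they could be identified only if they have the same new vertices; the simplices whose only new vertex is $w_i$ have old parts $\emptyset$, $\{u_i\}$, $\{u_{i+1}\}$, $\{u_i,u_{i+1}\}$, which are distinct since $u_i\neq u_{i+1}$; those with new vertices $w_i,w_{i+1}$ have old parts $\emptyset$ and $\{u_{i+1}\}$; and those containing $o$ have no old vertex. This defines a $2$-dimensional simplicial complex $W$ with $|W|_w=P$ and with $2^{\aleph_0}$ simplices, in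 which $\gamma$ is an oriented $3$-cycle.

The subcomplex $\gamma$ is \emph{full}: a simplex of $W$ with all its vertices in $\gamma$ belongs to $\gamma$. For every $2$-simplex contains a new vertex, and an edge without new vertices is an edge of the graph.

\begin{proposition}\label{prop:W}
\begin{enumerate}
\item[(W1)] Every map $|W|_w\to S^1$ has degree $0$ on $\gamma$.
\item[(W2)] For every countable subcomplex $C\supset\gamma$ of $W$ there is a map $|C|_w\to S^1$ of degree $1$ on $\gamma$.
\end{enumerate}
\end{proposition}

\begin{proof}
(W1) Let $d,a_s,b_{\alpha,n}$ be integers satisfying \eqref{eq:system}. Iterating, $b_{\alpha,0}=2^Nb_{\alpha,N}+\sum_{n<N}2^n\bigl(a_{\alpha|n}+c_\alpha(n)d\bigr)$, and in the limit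
\[
b_{\alpha,0}=\sum_n2^na_{\alpha|n}+d\sum_n2^nc_\alpha(n)\quad\text{in }\mathbb Z_2,\ \text{for every }\alpha .
\]
If $d\ne0$, take $\alpha$ with $(a^\alpha,d^\alpha)=(a,d)$. The left side is an integer, and by \eqref{eq:diag} the right side is not.

(W2) There are distinct $\alpha_0,\alpha_1,\dots$ such that $C$ lies in the presentation complex made of $\gamma$, all $x_s$, and the loops $y_{\alpha_i,n}$ and $2$-cells $(\alpha_i,n)$. It suffices to solve \eqref{eq:system} for these $\alpha_i$ with $d=1$. Choose $n_i$ with $\alpha_i|n_i\ne\alpha_k|n_i$ for all $k<i$. The tails $\{\alpha_i|n:n\ge n_i\}$ are pairwise disjoint: if $\alpha_i|n=\alpha_k|n'$ with $k<i$ and $n\ge n_i$, then $n=n'$ and $\alpha_i|n_i=\alpha_k|n_i$. So we may put $a_{\alpha_i|n}=-c_{\alpha_i}(n)$ for $n\ge n_i$, and $a_s=0$ for all other $s$. With $b_{\alpha_i,n}=0$ for $n\ge n_i$ the equations $(\alpha_i,n)$ hold for $n\ge n_i$. For $n<n_i$ define $b_{\alpha_i,n}$ by the equation itself, downward from $n=n_i-1$.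
\end{proof}

Both statements are needed in this strength. In (W2) the degree must be exactly $1$, so that every degree can be realized in the next section. In (W1) every nonzero degree must be excluded, because the descent in Proposition~\ref{prop:essential} has no control over the nonzero degrees that it meets.

\section{The complex $K$ and Lindel\"of spaces}\label{sec:K}

We want every loop in $K$ to bound a copy of $W$, so we attach one along a representative of each homotopy class and repeat. Let $K_0=|W|_w$ and let $M\subset K_0$ be the circle $\gamma$. Suppose that $K_i$ is a connected $2$-dimensional CW complex, and let $\Pi_i=\pi_1(K_i,*)$, regarded as the set of based homotopy classes of maps $(\gamma,*)\to(K_i,*)$. For each $g\in\Pi_i$ choose a cellular representative $\ell_g\colon\gamma\to K_i^{(1)}$; for instance, send all three vertices to $*$, one edge along an edge loop representing $g$, and the other two edges to $*$. Let $K_{i+1}$ be obtained from $K_i$ by attaching, for each $g\in\Pi_i$, a copy $W_g$ of $|W|_w$ along $\ell_g$, and let $j_g\colon W_g\to K_{i+1}$ be the canonical map. It equals $\ell_g$ on $\gamma$ and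 maps $W_g\setminus\gamma$ bijectively, cell by cell, onto a union of open cells. Put $K=\bigcup_iK_i$.

Then $K$ is a connected $2$-dimensional CW complex. If $K_i$ has $2^{\aleph_0}$ cells, then $|\Pi_i|\le2^{\aleph_0}$, since every class is represented by a finite edge path, and so $K_{i+1}$ has $2^{\aleph_0}$ cells. Hence $K$ has $2^{\aleph_0}$ cells.

\begin{proposition}\label{prop:K}
\begin{enumerate}
\item[(K1)] Every map $\gamma\to K$ extends to a map $|W|_w\to K$.
\item[(K2)] For every countable subcomplex $C\supset M$ of $K$ there is a map $r\colon C\to S^1$ of degree $1$ on $M$.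
\end{enumerate}
\end{proposition}

\begin{proof}
(K1) The image is compact, so it lies in some $K_i$. As $K_i$ is path connected, the map is freely homotopic to a based one, hence to some $\ell_g$, which extends to $j_g$. Apply Lemma~\ref{lem:hep}(a).

(K2) We first enlarge $C$ so that it has the following closure property: if $C$ contains an open cell of $j_g(W_g\setminus\gamma)$, then $\ell_g(\gamma)\subset C$. A countable subcomplex contains such cells for only countably many $g$; add finite subcomplexes containing the sets $\ell_g(\gamma)$, repeat countably often, and take the union.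

Put $C_i=C\cap K_i$. By (W2) there is $r_0\colon C_0\to S^1$ of degree $1$ on $M$. Suppose $r_i\colon C_i\to S^1$ is given. Let $g\in\Pi_i$ be such that $C$ contains an open cell of $j_g(W_g\setminus\gamma)$, and put $D_g=j_g^{-1}(C)$. By the closure property $D_g\supset\gamma$; it is closed and a countable union of open cells, so it is a countable subcomplex of $W_g$. The complex $C_{i+1}$ is obtained from $C_i$ by attaching these $D_g$ along the maps $\ell_g$. Let $m=\deg(r_i\ell_g)$. A map $D_g\to S^1$ as in (W2), followed by $z\mapsto z^m$, has degree $m$ on $\gamma$, so there it is homotopic to $r_i\ell_g$. By Lemma~\ref{lem:hep}(a), $r_i\ell_g$ extends over $D_g$. These extensions together with $r_i$ define $r_{i+1}\colon C_{i+1}\to S^1$, and $r=\bigcup_ir_i$ is continuous by (T1).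
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
By (K2) and Lemma~\ref{lem:circle}(b), every Lindel\"of paracompact $Z$ with $Z\,\tau_h\,K$ has $\dim Z\le1$. Lemma~\ref{lem:dimone} applies. Separable metric spaces are Lindel\"of and paracompact.
\end{proof}

\section{The space $X$ and its essential circle}\label{sec:X}

Let $L$ be a $2$-dimensional complex and try to extend a map into $K$ over $L$ skeleton by skeleton. Since $K$ is connected, nothing obstructs the extension over edges. Over a triangle $\sigma$ the extension may fail, but by (K1) it succeeds if $\sigma$ is replaced by a copy of $W$. The copy has triangles of its own, so we replace these as well, and pass to the inverse limit. We use metric realizations, so that the limit is metrizable, and we subdivide at each stage, so that simplices become small.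

\subsection{The resolution}
Let $L$ be a simplicial complex of dimension at most $2$. Let $R(L)$ be obtained from $L^{(1)}$ by gluing, for each $2$-simplex $\sigma$, a copy $W_\sigma$ of $W$ along a simplicial isomorphism $\gamma\cong\partial\sigma$. Since $\gamma$ is full, a simplex of $W_\sigma$ with all vertices in $L$ lies in $\partial\sigma$. So $R(L)$ is a simplicial complex of dimension at most $2$, and each of its simplices $\kappa$ is of exactly one of two kinds: $\kappa\in L^{(1)}$, or $\kappa\in W_\sigma$ for a unique $\sigma$ and $\kappa$ has a vertex outside $\partial\sigma$. Put $c(\kappa)=\kappa$ in the first case and $c(\kappa)=\sigma$ in the second. For a subcomplex $Q\subset L$ we regard $R(Q)$ as a subcomplex of $R(L)$; then $\kappa\in R(Q)$ if and only if $c(\kappa)\in Q$.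

Let $q\colon|R(L)|\to|L|$ be the restriction of the linear operator of norm at most $1$ that fixes the vertices of $L$ and sends each vertex of $W_\sigma$ outside $\partial\sigma$ to $b_\sigma$. For $y\in|W_\sigma|$ write $y=y_\partial+y_o$, where $y_\partial$ collects the coordinates at the three vertices of $\sigma$, and put $t(y)=\|y_o\|$, so that $\|y_\partial\|=1-t(y)$.

\begin{lemma}\label{lem:res}
\begin{enumerate}
\item[(a)] For $y\in|W_\sigma|$, the support of $y_\partial$ is empty or a simplex of $\partial\sigma$, we have $q(y)=y_\partial+t(y)\,b_\sigma$, and the smallest coordinate of $q(y)$ at a vertex of $\sigma$ is $t(y)/3$.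
\item[(b)] The map $q$ is the identity on $|L^{(1)}|$. For each $\kappa\in R(L)$ it maps $\kappa$ affinely into $c(\kappa)$ and the interior of $\kappa$ into the interior of $c(\kappa)$.
\item[(c)] For each subcomplex $Q\subset L$, $q^{-1}(|Q|)=|R(Q)|$. In particular $q^{-1}(\sigma)=|W_\sigma|$, and $q^{-1}(x)=\{x\}$ for $x\in|L^{(1)}|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The support of $y_\partial$, if nonempty, is a face of the carrier of $y$ with all vertices in $\partial\sigma$, so it belongs to $\partial\sigma$ by fullness and omits a vertex of $\sigma$. At that vertex $q(y)$ has coordinate $t(y)/3$, and at the others at least $t(y)/3$.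
(b) Only the last claim for $\kappa$ of the second kind needs proof: an interior point $y$ of $\kappa$ has $t(y)>0$, so $q(y)$ is interior to $\sigma$ by (a).
(c) Let $\kappa$ be the carrier of $y$. By (b), $c(\kappa)$ is the carrier of $q(y)$. So $q(y)\in|Q|\iff c(\kappa)\in Q\iff\kappa\in R(Q)\iff y\in|R(Q)|$. For the last claim take $Q=L^{(1)}$, for which $R(Q)=Q$.
\end{proof}

\subsection{The inverse limit}
Let $L_0$ consist of a $2$-simplex $\Delta$ and its faces, and let $L_{j+1}=\operatorname{Sd}R(L_j)$. By Lemma~\ref{lem:sd} we have maps $q_j\colon|L_{j+1}|=|R(L_j)|\to|L_j|$. Put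
\[
X=\varprojlim\,(|L_j|,q_j),\qquad p_j\colon X\to|L_j|,
\]
and for $k\ge i$ let $q_{k,i}\colon|L_k|\to|L_i|$ be the composite of the bonding maps. As a subspace of a countable product of metric spaces, $X$ is metrizable. For $\rho\in L_{j+1}$ put $c(\rho)=c(\hat\rho)\in L_j$. By Lemma~\ref{lem:res}(b), $q_j$ maps $\rho$ affinely into $c(\rho)$.

\emph{Sections over $1$-skeleta.} The graph $|L_j^{(1)}|\subset|R(L_j)|$ is subdivided in $L_{j+1}$, so $|L_j^{(1)}|\subset|L_{j+1}^{(1)}|$; the inclusion is continuous, and $q_j$ is the identity on $|L_j^{(1)}|$. Hence there is a map $s_j\colon|L_j^{(1)}|\to X$ with $p_ks_j(x)=x$ for $k\ge j$ and $p_is_j(x)=q_{j,i}(x)$ for $i\le j$. Applying Lemma~\ref{lem:res}(c) at each level $k\geq j$ gives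
\begin{equation}\label{eq:fiber}
p_j^{-1}(x)=\{s_j(x)\}\quad\text{for }x\in|L_j^{(1)}|,
\end{equation}
and $s_{j+1}=s_j$ on $|L_j^{(1)}|$. In particular $A_0=p_0^{-1}(\partial\Delta)=s_0(\partial\Delta)$ is a circle, closed in $X$.

\begin{lemma}[Mesh]\label{lem:mesh}
Let $\delta_{k,i}=\sup\{\operatorname{diam}q_{k,i}(\rho):\rho\in L_k\}$ for $k\ge i$. Then $\delta_{k,i}\to0$ as $k\to\infty$.
\end{lemma}

\begin{proof}
Each $q_k$ maps simplices affinely into simplices, so by induction $q_{k,i}$ is affine on each simplex of $L_k$. Let $\rho\in L_{k+1}$ and $\kappa=\hat\rho\in R(L_k)$. The map $\psi=q_{k,i}q_k|_\kappa$ is affine, and its image lies in $q_{k,i}(c(\kappa))$, so it has diameter at most $\delta_{k,i}$. Two vertices of $\rho$ are barycenters $b_S,b_T$ of faces $S\subsetneq T$ of $\kappa$, with $|T|\le3$. From $b_T=\frac{|S|}{|T|}b_S+\bigl(1-\frac{|S|}{|T|}\bigr)b_{T\setminus S}$ we get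
\[
\|\psi(b_S)-\psi(b_T)\|=\Bigl(1-\frac{|S|}{|T|}\Bigr)\|\psi(b_S)-\psi(b_{T\setminus S})\|\le\tfrac23\,\delta_{k,i}.
\]
The set $\psi(\rho)$ is the convex hull of the images of the vertices of $\rho$, and in a normed space the diameter of the convex hull of finitely many points is attained at two of them. So $\delta_{k+1,i}\le\frac23\delta_{k,i}$, and $\delta_{i,i}\le2$.
\end{proof}

A map from a disk to $S^1$ has degree $0$ on the boundary: otherwise some triangle of each subdivision has boundary of nonzero degree, and these triangles can be chosen to shrink to a point, against continuity. With (W1) in place of additivity of the degree, the same descent works in $X$.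

\begin{proposition}\label{prop:essential}
Every map $\varphi\colon X\to S^1$ has degree $0$ on $A_0$.
\end{proposition}

\begin{proof}
For a $2$-simplex $\sigma\in L_j$ let $\deg\sigma$ be the degree of $\varphi s_j|_{\partial\sigma}$, defined up to sign. We claim: if $\deg\sigma\ne0$, some $2$-simplex $\sigma'$ of $\operatorname{Sd}W_\sigma\subset L_{j+1}$ has $\deg\sigma'\ne0$. Otherwise the restriction of $\varphi s_{j+1}$ to the $1$-skeleton of $\operatorname{Sd}W_\sigma$, which is continuous in the metric and hence in the weak topology, extends over each $2$-simplex. This gives a map $|W_\sigma|_w\to S^1$ that equals $\varphi s_j$ on $\partial\sigma$ and so has nonzero degree there, contrary to (W1).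

Suppose that $\varphi|_{A_0}$ has nonzero degree, that is, $\deg\Delta\neq0$. The claim gives $2$-simplices $\sigma_j\in L_j$ with $\sigma_0=\Delta$, $q_j(\sigma_{j+1})\subset\sigma_j$ and $\deg\sigma_j\ne0$. By (T8) there is $x=(x_j)\in X$ with $x_j\in\sigma_j$ for all $j$, and there are $i$ and $\varepsilon>0$ such that $\varphi$ maps $p_i^{-1}(B(x_i,\varepsilon))$ into an open half circle. Choose $k\ge i$ with $\delta_{k,i}<\varepsilon$. For $z\in\partial\sigma_k$ both $p_is_k(z)=q_{k,i}(z)$ and $x_i=q_{k,i}(x_k)$ lie in $q_{k,i}(\sigma_k)$. So $s_k(\partial\sigma_k)\subset p_i^{-1}(B(x_i,\varepsilon))$, the map $\varphi s_k|_{\partial\sigma_k}$ is not onto, and $\deg\sigma_k=0$. This is a contradiction.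
\end{proof}

\section{Maps to $K$ extend over $X$}\label{sec:ext}

Let $G\simeq K$ be an open model as in Lemma~\ref{lem:model}; it is path connected. We prove $X\,\tau\,G$. First we transfer (K1) to $G$ and to the metric topology.

\begin{lemma}\label{lem:KG}
Every map $g\colon\gamma\to G$ extends to a map $|W|\to G$.
\end{lemma}

\begin{proof}
Let $u\colon K\to G$ and $u'\colon G\to K$ be homotopy inverses. By (K1), $u'g$ extends to $|W|_w\to K$. Composing with $u$ and using $uu'g\simeq g$ and Lemma~\ref{lem:hep}(a), we get an extension $k\colon|W|_w\to G$ of $g$. Let $\mu\colon|W|\to|W|_w$ be homotopy inverse to the identity $\iota$ (Lemma~\ref{lem:dowker}). Restricting the homotopy $\mu\iota\simeq\mathrm{id}$ to $\gamma$ shows that $k\mu|_\gamma\simeq k|_\gamma=g$. Apply Lemma~\ref{lem:hep}(b) to the metrizable space $|W|$.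
\end{proof}

\subsection{Extension from the preimage of a subcomplex}
In the weak topology, extensions chosen simplex by simplex fit together continuously. In the metric topology they need not: infinitely many edges meet at a vertex of $L_j$, and independent choices on them can be discontinuous at the vertex. The remedy is to make each extension depend, on a collar of fixed width, only on the boundary values.

\begin{lemma}\label{lem:ext}
Let $Y$ be a subcomplex of $L_j$. Every map $h\colon p_j^{-1}(|Y|)\to G$ extends over $X$.
\end{lemma}

\begin{proof}
Write $L=L_j$, $p=p_j$, $s=s_j$, $q=q_j$.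

\emph{Step 1: edges.} For a vertex $v$ of $L$ put $a_v=h(s(v))$ if $v\in Y$, and let $a_v\in G$ be arbitrary otherwise. For each edge $\epsilon=[v,w]\notin Y$ choose a path $\omega_\epsilon\colon\epsilon\to G$ that equals $a_v$ where $x_v\ge\frac23$ and $a_w$ where $x_w\ge\frac23$. Define $h_1$ on $p^{-1}(|Y\cup L^{(1)}|)$ by $h_1=h$ on $p^{-1}(|Y|)$, by $h_1=\omega_\epsilon p$ on $p^{-1}(\epsilon)$ for edges $\epsilon\notin Y$, and by $h_1(s(v))=a_v$ for vertices $v\notin Y$. These sets overlap only over vertices, where $p^{-1}(v)=\{s(v)\}$ by \eqref{eq:fiber} and every formula gives $a_v$.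

Let $\Gamma$ be the subcomplex formed by the edges not in $Y$, their endpoints, and the vertices not in $Y$. The domain of $h_1$ is the union of three closed sets: $p^{-1}(|Y|)$, and the preimages under $p$ of $\Gamma_{\ge}=\{x\in|\Gamma|:\max_vx_v\ge\frac23\}$ and $\Gamma_{\le}=\{x\in|\Gamma|:\max_vx_v\le\frac23\}$. The set $\Gamma_\ge$ is the disjoint union of the relatively open pieces $\Gamma_\ge\cap\{x_v>\frac12\}$, and over such a piece $h_1$ is the constant $a_v$. The set $\Gamma_\le$ is the disjoint union of the relatively open pieces $\Gamma_\le\cap\{x_v>0,\,x_w>0\}$, one for each edge $\epsilon=[v,w]\notin Y$, and over such a piece $h_1=\omega_\epsilon p$. So $h_1$ is continuous on each of the three sets, hence continuous.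

\emph{Step 2: triangles.} For each $2$-simplex $\sigma\notin Y$ let $k_\sigma\colon|W_\sigma|\to G$ extend $h_1s|_{\partial\sigma}$ (Lemma~\ref{lem:KG}). To create the collar, define $\Theta_\sigma\colon|W_\sigma|\to|W_\sigma|$, with $t=t(y)$, by
\[
\Theta_\sigma(y)=\frac{y_\partial}{1-t}\quad\bigl(t\le\tfrac12\bigr),\qquad\Theta_\sigma(y)=2y_\partial+\Bigl(2-\frac1t\Bigr)y_o\quad\bigl(t\ge\tfrac12\bigr).
\]
For $t=\frac12$ both formulas give $2y_\partial$. The values are nonnegative with support in that of $y$, and their mass is $1$ (for $t\ge\frac12$ it is $2(1-t)+(2t-1)$). So $\Theta_\sigma$ is a continuous self-map of $|W_\sigma|$. It is the identity on $\partial\sigma$, where $t=0$, and by Lemma~\ref{lem:res}(a) it maps $\{t\le\frac12\}$ into $\partial\sigma$.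

Let $h_2=h_1$ on $p^{-1}(|Y\cup L^{(1)}|)$ and $h_2=k_\sigma\Theta_\sigma p_{j+1}$ on $p^{-1}(\sigma)=p_{j+1}^{-1}(|W_\sigma|)$ for $\sigma\notin Y$. The set $p^{-1}(\sigma)$ meets the other sets only in $p^{-1}(\partial\sigma)=s(\partial\sigma)$, and for $x\in\partial\sigma$ we have $k_\sigma\Theta_\sigma p_{j+1}s(x)=k_\sigma(x)=h_1s(x)$. So $h_2\colon X\to G$ is well defined and extends $h$.

For continuity let $m(x)$ be the third largest coordinate of $x\in|L|$, that is, $m(x)=\max_{|S|=3}\min_Sx$; then $|m(x)-m(x')|\le\|x-x'\|$. Let $\Sigma$ be the subcomplex generated by the $2$-simplices not in $Y$. The space $X$ is the union of the closed sets $p^{-1}(|Y\cup L^{(1)}|)$, on which $h_2=h_1$, and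
\[
B_{\ge}=p^{-1}\{x\in|\Sigma|:m(x)\ge\tfrac16\},\qquad B_{\le}=p^{-1}\{x\in|\Sigma|:m(x)\le\tfrac16\}.
\]
A point $x\in|\Sigma|$ with $m(x)>0$ is interior to a $2$-simplex $\sigma\notin Y$. So $B_\ge$ is a disjoint union of relatively open pieces, cut out by positivity of the three coordinates at the vertices of $\sigma$, and on each piece $h_2=k_\sigma\Theta_\sigma p_{j+1}$ is continuous.

On $B_\le$ we show that one formula, independent of $\sigma$, describes $h_2$. For $x\in|L|$ with $m(x)<\frac13$ let $x^\flat$ be the vector with coordinates $(x_v-m(x))^+$. Since $x$ has at most three nonzero coordinates, $x^\flat$ has at most two, supported in the carrier of $x$, and $\|x^\flat\|=1-3m(x)>0$. So $\varrho(x)=x^\flat/\|x^\flat\|\in|L^{(1)}|$. The vectors $x^\flat$ and $x'^\flat$ involve at most six coordinates together, so $\|x^\flat-x'^\flat\|\le\|x-x'\|+6|m(x)-m(x')|$, and $\varrho$ is continuous. Let $z\in B_\le$. Then $x=p(z)$ lies in a $2$-simplex $\sigma\notin Y$, and $x=q(y)$ with $y=p_{j+1}(z)\in|W_\sigma|$. By Lemma~\ref{lem:res}(a), $t(y)=3m(x)\le\frac12$ and $x^\flat=y_\partial$. Hence $\varrho(x)=y_\partial/(1-t(y))=\Theta_\sigma(y)\in\partial\sigma$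 and $h_2(z)=k_\sigma(\varrho(x))=h_1s\varrho p(z)$. So $h_2=h_1s\varrho p$ on $B_\le$, which is continuous.
\end{proof}

\subsection{Extension from an arbitrary closed set}
A closed set $A\subset X$ is not in general the preimage of a subcomplex. We first extend $f\colon A\to G$ to $\tilde f$ on an open set $U\supset A$, and then build the extension on larger and larger preimages of subcomplexes. At level $j$ we handle the simplices that lie, upstairs, inside $U$ or away from $A$; on those near $A$ we use $\tilde f$, and on the others Lemma~\ref{lem:ext}. The danger is a conflict between levels: a simplex $\rho\in L_{j+1}$ on which we must use $\tilde f$ may have a face $\rho'$ whose $c(\rho')$ was treated as away from $A$ at level $j$ and received other values. Measuring nearness to $A$ by stars excludes this. For $\rho\in L_j$ let $\operatorname{St}\rho$ be the union of all simplices of $L_j$ that meet $\rho$.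

\begin{lemma}\label{lem:star}
If $\rho'\le\rho$ in $L_{j+1}$, then $q_j(\operatorname{St}\rho)\subset\operatorname{St}c(\rho')$, and so $p_{j+1}^{-1}(\operatorname{St}\rho)\subset p_j^{-1}(\operatorname{St}c(\rho'))$.
\end{lemma}

\begin{proof}
Let $\tau\in L_{j+1}$ meet $\rho$. Then $\tau$ and $\rho$ share a vertex $b_\kappa$ with $\kappa\in R(L_j)$, and $\kappa\le\hat\tau$. Both $b_\kappa$ and $b_{\hat\rho'}$ are vertices of the chain $\rho$, so one of $\kappa$ and $\hat\rho'$ is a face of the other. Hence $\hat\tau\cap\hat\rho'\ne\emptyset$. By Lemma~\ref{lem:res}(b), $q_j(\hat\tau)\subset c(\tau)$ and $q_j(\hat\rho')\subset c(\rho')$, so $c(\tau)$ meets $c(\rho')$. Thus $q_j(\tau)\subset c(\tau)\subset\operatorname{St}c(\rho')$.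
\end{proof}

\begin{proposition}\label{prop:XG}
$X\,\tau\,G$, and therefore $X\,\tau_h\,K$.
\end{proposition}

\begin{proof}
Let $A\subset X$ be closed and $f\colon A\to G$. By (T3), $f$ extends to a map of $X$ into the Banach space; restricting to the preimage $U$ of $G$ gives $\tilde f\colon U\to G$ with $U\supset A$ open. Call $\rho\in L_j$ \emph{far} if $p_j^{-1}(\operatorname{St}\rho)\cap A=\emptyset$, and \emph{near} if it is not far and $p_j^{-1}(\operatorname{St}\rho)\subset U$. Let
\[
Q_j=\{\rho\in L_j:\rho\text{ is far or near}\},\qquad C_j=p_j^{-1}(|Q_j|).
\]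
The star of a face is contained in the star of the simplex, so $Q_j$ is a subcomplex. Lemma~\ref{lem:star} gives:
\begin{enumerate}
\item[(i)] if $\rho\in L_{j+1}$ and $c(\rho)\in Q_j$, then $\rho\in Q_{j+1}$;
\item[(ii)] if $\rho'\le\rho$ in $L_{j+1}$ and $c(\rho')$ is far, then $\rho$ is far.
\end{enumerate}
Let $Q_j^+=\operatorname{Sd}R(Q_j)=\{\rho\in L_{j+1}:c(\rho)\in Q_j\}$. By Lemma~\ref{lem:res}(c), $|Q_j^+|=q_j^{-1}(|Q_j|)$, so $C_j=p_{j+1}^{-1}(|Q_j^+|)$, and $C_j\subset C_{j+1}$ by (i).

\emph{The interiors of the $C_j$ cover $X$.} Let $x=(x_j)\in X$, and let $O$ be one of the open sets $U$ and $X\setminus A$ that contains $x$. Choose $i$ and $\varepsilon$ with $p_i^{-1}(B(x_i,\varepsilon))\subset O$, and $j\ge i$ with $3\delta_{j,i}<\varepsilon$. Let $v$ be a vertex of the carrier of $x_j$, let $\rho\ni v$ be a simplex of $L_j$, and let $z\in\operatorname{St}\rho$, say $z\in\tau$ and $z'\in\tau\cap\rho$. Each of the pairs $(x_j,v)$, $(v,z')$, $(z',z)$ lies in one simplex, so $\|q_{j,i}(z)-x_i\|\le3\delta_{j,i}<\varepsilon$. Hence $p_j^{-1}(\operatorname{St}\rho)\subset O$ and $\rho\in Q_j$. So the open set $p_j^{-1}\{z:z_v>0\}$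 contains $x$ and lies in $C_j$.

\emph{Construction.} We find maps $F_j\colon X\to G$ such that
\begin{enumerate}
\item[(a)] $F_j=\tilde f$ on $p_j^{-1}(\rho)$ for every near $\rho\in L_j$;
\item[(b)] $F_{j+1}=F_j$ on $C_j$.
\end{enumerate}
Let $Y_j$ be the subcomplex of $L_j$ generated by the near simplices; then $p_j^{-1}(|Y_j|)\subset U$. Obtain $F_0$ by applying Lemma~\ref{lem:ext} to $\tilde f$ on $p_0^{-1}(|Y_0|)$. Given $F_j$, consider $F_j$ on $C_j=p_{j+1}^{-1}(|Q_j^+|)$ and $\tilde f$ on $p_{j+1}^{-1}(|Y_{j+1}|)$. Let $z$ lie in both sets, and let $\rho'$ be the carrier of $p_{j+1}(z)$. Then $\rho'\in Q_j^+$, and $\rho'\le\rho$ for some near $\rho\in L_{j+1}$. So $c(\rho')\in Q_j$, and $c(\rho')$ is not far by (ii); it is near. Since $p_j(z)\in q_j(\rho')\subset c(\rho')$, property (a) gives $F_j(z)=\tilde f(z)$. The two maps thus define a map on $p_{j+1}^{-1}(|Q_j^+\cup Y_{j+1}|)$, a union of two closed sets, and Lemma~\ref{lem:ext} extends it to $F_{j+1}$.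

Put $F=F_j$ on $C_j$. By (b) this is well defined, and it is continuous because the interiors of the $C_j$ cover $X$. If $x\in A\cap C_j$, then $p_j(x)\in\rho$ for some $\rho\in Q_j$. This $\rho$ is not far, since $x\in p_j^{-1}(\operatorname{St}\rho)\cap A$, so it is near and $F(x)=\tilde f(x)=f(x)$. Thus $X\,\tau\,G$, and $X\,\tau_h\,K$ by Lemma~\ref{lem:model}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
The space $X$ is metrizable and $X\,\tau_h\,K$. Let $L\supset M$ be a finite subcomplex of $K$, and let $f\colon A_0\to M$ be a homeomorphism. Suppose $g\colon X\to L$ has $g|_{A_0}=f$. With $r\colon L\to S^1$ from (K2), the map $rg\colon X\to S^1$ has degree $\pm1$ on $A_0$, contrary to Proposition~\ref{prop:essential}. So $X\,\tau\,(M\hookrightarrow L)$ fails for every finite $L\supset M$, and no choice of $e(M)$ satisfies Definition~\ref{def:qf} for a class that contains $X$.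
\end{proof}

\begin{remark}
The space $X$ is not Lindel\"of, since otherwise Theorem~\ref{thm:main}(1) would give $X\,\tau\,i_M$. Also $\beta X\,\tau\,K$ fails, in accordance with the characterization recalled in the introduction: an extension of $f\colon A_0\to M$ to $\beta X\to K$ would have compact image and so lie in a finite subcomplex.
\end{remark}

\section{Countable complexes}\label{sec:countable}

We now carry out the reduction to separable spaces described in the introduction.

\begin{theorem}[Factorization]\label{thm:factor}
Let $K$ be a countable CW complex, $X$ a paracompact space with $X\,\tau_h\,K$, and $\varphi\colon X\to Y$ a map to a compact metric space. Then $\varphi=\psi p$ for maps $p\colon X\to Z$ and $\psi\colon Z\to Y$, where $Z$ is separable metric and $Z\,\tau\,K$.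
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(i) from Theorem~\ref{thm:factor}]
Let $e$ witness quasi-finiteness for separable metric spaces. Let $X$ be paracompact with $X\,\tau_h\,K$, let $N\subset K$ be a finite subcomplex, and let $f\colon A\to N$ with $A$ closed. Let $Y=\operatorname{Cone}(N)$, a point if $N=\emptyset$. By (T4), $f$ extends to $\varphi\colon X\to Y$; factor $\varphi=\psi p$ through $Z$. Since $Z\,\tau\,i_N$, there is $g\colon Z\to e(N)$ with $g=\psi$ on the closed set $\psi^{-1}(N)$. For $a\in A$ we have $\psi p(a)=f(a)\in N$, so $gp(a)=f(a)$. Thus $X\,\tau\,i_N$, and the same $e$ works for all paracompact spaces.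
\end{proof}

The space $Z$ is built by a closing-off argument. At each stage we list extension problems on the current image of $X$, solve them on $X$, and record the solutions as new coordinates. To keep $Z$ separable, only countably many problems can be listed, while $Z$ has uncountably many pairs $(B,f)$. So the list consists of problems of a special form: keep a map already found on one closed set, and stay within a prescribed distance of a map from a countable dense family on another. A given $f$ is then followed approximately along an exhaustion by compact sets, with a total error too small to change its homotopy class. Countability of $K$ enters through separability of the Banach space, which provides the countable dense families and allows each solution to be recorded in a Hilbert cube.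

\begin{proof}[Proof of Theorem~\ref{thm:factor}]
If $X=\emptyset$, take $Z=\emptyset$. Let $X\ne\emptyset$; then $K\ne\emptyset$. By Lemma~\ref{lem:model}, $K\simeq G$ with $G$ open in a separable Banach space $E$, $G\ne E$, and $X\,\tau\,G$. Let $\delta(y)=\operatorname{dist}(y,E\setminus G)$. This function is $1$-Lipschitz, it is positive exactly on $G$, and if $\|y'-y\|<\delta(y)$, then the segment from $y$ to $y'$ lies in $G$. Fix an embedding $\iota\colon E\to I^\omega$.

\medskip
\emph{Step 1: construction of $Z$.} We build compact metric spaces $Q_j$, maps $p_j\colon X\to Q_j$ and surjections $q_j\colon Q_{j+1}\to Q_j$ with $q_jp_{j+1}=p_j$, starting from $Q_0=Y$ and $p_0=\varphi$. Put $Z_j=p_j(X)$. At stage $j$ we fix: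
\begin{itemize}
\item a countable base $\mathcal B_j$ of $Q_j$, and a countable family $\mathcal D_j$ of closed subsets of $Q_j$ that is closed under finite unions and intersections and contains $\emptyset$, the closures of the members of $\mathcal B_j$, and (for $j>0$) the sets $q_{j-1}^{-1}(D)$ with $D\in\mathcal D_{j-1}$;
\item for each $D\in\mathcal D_j$, countable sets $\mathcal E_j(D)\subset C(D,E)$ and $\mathcal R_j(D)\subset C(D,(0,\infty))$ that are dense in the sup metric (these function spaces are separable, as $D$ is compact metric and $E$ is separable);
\item a countable set $\mathcal M_j$ of maps $Z_j\to G$, where $\mathcal M_0$ consists of one constant map.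
\end{itemize}
A \emph{task} at stage $j$ is a tuple $(D_1,D_2,g,c,r)$ with $D_1,D_2\in\mathcal D_j$, $g\in\mathcal M_j$, $c\in\mathcal E_j(D_2)$, $r\in\mathcal R_j(D_2)$ such that
\begin{enumerate}
\item[(1)] $\|g-c\|\le r$ on $Z_j\cap D_1\cap D_2$, and
\item[(2)] $r<\delta(c)$ on $Z_j\cap D_2$.
\end{enumerate}
There are countably many tasks. For each we produce a map $H\colon X\to G$ with
\begin{equation}\label{eq:task}
H=gp_j\ \text{ on }p_j^{-1}(D_1),\qquad\|H-cp_j\|\le rp_j\ \text{ on }p_j^{-1}(D_2).
\end{equation}
By (T3), extend $(g-c)|_{Z_j\cap D_1\cap D_2}$ to $\theta\colon Z_j\cap D_2\to E$. Replace $\theta$ by $r\theta/\|\theta\|$ on the closed set where $\|\theta\|\ge r$. The new $\theta$ is continuous, satisfies $\|\theta\|\le r$, and by (1) is unchanged on $Z_j\cap D_1\cap D_2$. Let $h=g$ on $Z_j\cap D_1$ and $h=c+\theta$ on $Z_j\cap D_2$. The formulas agree on the overlap, and by (2) $h$ has values in $G$. Since $X\,\tau\,G$, the map $hp_j$ on the closed set $p_j^{-1}(D_1\cup D_2)$ extends to $H\colon X\to G$.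

Let $Q_{j+1}=Q_j\times\prod_HI^\omega$, with one factor for each task, let $q_j$ be the projection, and let $p_{j+1}=(p_j,(\iota H)_H)$. On $Z_{j+1}$ the $H$-th coordinate lies in $\iota(G)$, so applying $\iota^{-1}$ gives a map $\hat H\colon Z_{j+1}\to G$ with $H=\hat Hp_{j+1}$. Let $\mathcal M_{j+1}$ consist of the maps $\hat H$ and the maps $gq_j|_{Z_{j+1}}$ with $g\in\mathcal M_j$.

Let $Q=\varprojlim Q_j$, a compact metrizable space, with projections $\pi_j\colon Q\to Q_j$, which are onto because the $q_j$ are. Put $p=(p_j)\colon X\to Q$, $Z=p(X)$ and $\psi=\pi_0|_Z$. Then $\varphi=\psi p$, the space $Z$ is separable metric, and $\pi_j(Z)=Z_j$. We prove $Z\,\tau_h\,G$. Then $Z\,\tau_h\,K$ by Lemma~\ref{lem:model}, and $Z\,\tau\,K$ because the two conditions agree for separable metric spaces. Let $B\subset Z$ be closed in $Z$ and $f\colon B\to G$.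

\medskip
\emph{Step 2: replacing $f$ by a map on an open subset of $Q$.} Approximation by the dense families takes place on compact subsets of $Q$, and $B$ need not be closed in $Q$; so we trade $f$ for a homotopic map that is defined on an open set. For $b\in B$ let $s_b=\frac14\delta(f(b))$, and choose an open $U_b\ni b$ in $Q$ with $\|f-f(b)\|<s_b$ on $U_b\cap B$. Let $(\lambda_b)$ be a partition of unity on $\bigcup_bU_b$ as in (T2), and put $\tilde f=\sum_b\lambda_bf(b)$. If $b'\in B$ and $\lambda_b(b')>0$, then $\|f(b)-f(b')\|<s_b$ and $4s_b=\delta(f(b))\le\delta(f(b'))+s_b$, so $s_b\le\frac13\delta(f(b'))$. Hence $\|\tilde f(b')-f(b')\|\le\frac13\delta(f(b'))$. Therefore $U=\tilde f^{-1}(G)$ is an open subset of $Q$ containing $B$, and the straight-line homotopy gives $\tilde f|_B\simeq f$ in $G$. Let $\varepsilon=\frac12\delta\tilde f\colon U\to(0,\infty)$.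

\medskip
\emph{Step 3: exhaustion.} Closures are taken in $Q$. The points of $\overline B\setminus U$, where $\tilde f$ gives no information, are not in $Z$, and we remove them. Put $O=Q\setminus(\overline B\setminus U)$, an open set containing $U$, and $B^*=\overline B\cap O=\overline B\cap U$. Since $Z\cap\overline B=B\subset U$, we have $Z\subset O$.

Call the compact sets $\pi_j^{-1}(D)$ with $D\in\mathcal D_j$ \emph{elementary}. An elementary set given at level $j$ is also given at every higher level, so finite unions and intersections of elementary sets are elementary. If $C\subset V\subset Q$ with $C$ compact and $V$ open, there is an elementary $S$ with $C\subset\operatorname{int}S\subset S\subset V$. Indeed, by (T8) each $x\in C$ lies in some $\pi_j^{-1}(V')\subset V$ with $V'$ open in $Q_j$, and there is $B'\in\mathcal B_j$ with $\pi_j(x)\in B'\subset\overline{B'}\subset V'$; finitely many of the sets $\pi_j^{-1}(B')$ cover $C$, and $S$ is the union of the corresponding $\pi_j^{-1}(\overline{B'})$.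

The open set $O$ is a countable union of compact sets, so there are elementary sets $O_0=\emptyset$ and $O_i\subset\operatorname{int}O_{i+1}$ with $\bigcup_iO_i=O$. Let $N_0=\emptyset$, and choose inductively elementary sets $N_{i+1}$ with
\[
B^*\cap O_{i+1}\subset\operatorname{int}N_{i+1}\subset N_{i+1}\subset U\setminus(O_i\setminus\operatorname{int}N_i).
\]
This is possible: $B^*\cap O_{i+1}=\overline B\cap O_{i+1}$ is compact, the set on the right is open, and it contains $B^*\cap O_{i+1}$ because $B^*\subset U$ and $B^*\cap O_i\subset\operatorname{int}N_i$. The choice ensures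
\begin{equation}\label{eq:nest}
N_{i+1}\cap O_i\subset N_i ,
\end{equation}
so that the region where closeness to $\tilde f$ is required at step $i+1$ meets the region already settled only where closeness was required at step $i$.

\medskip
\emph{Step 4: approximation.} \emph{Let $S$ be elementary, $w\colon S\to E$ a map and $\kappa>0$. For all large $j$, writing $S=\pi_j^{-1}(D)$ with $D\in\mathcal D_j$, there is $c\in\mathcal E_j(D)$ with $\|c\pi_j-w\|<\kappa$ on $S$. The same holds for $w\colon S\to(0,\infty)$ and $\mathcal R_j(D)$.} Let $S\ne\emptyset$. By compactness of $S$ and (T8), for all large $j$ there are finitely many open sets $V_k\subset Q_j$ such that the sets $S\cap\pi_j^{-1}(V_k)$ are nonempty, cover $S$, and have $w$-images of diameter less than $\kappa/2$. Since $\pi_j$ is onto, $D=\pi_j(S)\subset\bigcup_kV_k$. Take a partition of unity $(\lambda_k)$ on $D$ with $\lambda_k=0$ off $V_k$, points $z_k\in S\cap\pi_j^{-1}(V_k)$, and put $c'=\sum_k\lambda_kw(z_k)$. If $z\in S$ and $\lambda_k(\pi_jz)>0$, then $\|w(z_k)-w(z)\|<\kappa/2$. So $\|c'\pi_j-w\|<\kappa/2$ on $S$, and $c'>0$ if $w>0$. Now approximate $c'$ within $\kappa/2$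 by a member of the dense family.

\medskip
\emph{Step 5: the induction.} We find $0=j_0<j_1<\cdots$ and $g_i\in\mathcal M_{j_i}$ such that the maps $F_i=g_i\pi_{j_i}|_Z\colon Z\to G$ satisfy
\begin{enumerate}
\item[(a)] $F_{i+1}=F_i$ on $Z\cap O_i$;
\item[(b)] $\|F_i-\tilde f\|\le(1-2^{-i})\varepsilon$ on $Z\cap O_i\cap N_i$.
\end{enumerate}
Let $g_0$ be the constant map; (b) is vacuous for $i=0$. Given $g_i$, put $S_1=O_i$, $S_2=O_{i+1}\cap N_{i+1}\subset U$ and $\eta=2^{-i-3}$. Let $\varepsilon_0>0$ be a lower bound of $\varepsilon$ on the compact set $S_2$. Apply Step~4 to $\tilde f|_{S_2}$ with $\kappa=\eta\varepsilon_0$ and to the positive function $(1-2^{-i}+\frac32\eta)\varepsilon|_{S_2}$ with $\kappa=\frac12\eta\varepsilon_0$. We get $j\ge j_i$, sets $D_1,D_2\in\mathcal D_j$ with $S_k=\pi_j^{-1}(D_k)$, and $c\in\mathcal E_j(D_2)$, $r\in\mathcal R_j(D_2)$ such that on $S_2$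
\[
\|c\pi_j-\tilde f\|<\eta\varepsilon,\qquad(1-2^{-i}+\eta)\,\varepsilon\le r\pi_j\le(1-2^{-i}+2\eta)\,\varepsilon<\varepsilon .
\]
Let $g\in\mathcal M_j$ be the pullback of $g_i$, so that $g\pi_j|_Z=F_i$. We check that $(D_1,D_2,g,c,r)$ is a task. A point of $Z_j\cap D_k$ has the form $\pi_j(z)$ with $z\in Z$, and then $z\in S_k$; so (1) and (2) may be checked on $Z\cap S_1\cap S_2$ and on $Z\cap S_2$. By \eqref{eq:nest}, $Z\cap S_1\cap S_2\subset Z\cap O_i\cap N_i$, and there (b) gives $\|F_i-c\pi_j\|\le(1-2^{-i})\varepsilon+\eta\varepsilon\le r\pi_j$, which is (1). On $S_2$ we have $\delta(c\pi_j)\ge\delta(\tilde f)-\eta\varepsilon=(2-\eta)\varepsilon>\varepsilon>r\pi_j$, which gives (2).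

Let $H$ be the solution of this task, $g_{i+1}=\hat H$ and $j_{i+1}=j+1$. For $z=p(x)\in Z$ we have $F_{i+1}(z)=\hat Hp_{j+1}(x)=H(x)$ and $\pi_j(z)=p_j(x)$. So \eqref{eq:task} gives $F_{i+1}=g\pi_j=F_i$ on $Z\cap S_1$, which is (a), and on $Z\cap S_2$
\[
\|F_{i+1}-\tilde f\|\le r\pi_j+\eta\varepsilon\le(1-2^{-i}+3\eta)\,\varepsilon\le(1-2^{-i-1})\,\varepsilon ,
\]
because $3\eta\le2^{-i-1}$. This is (b) for $i+1$.

\medskip
\emph{Step 6: conclusion.} By (a), $F=F_i$ on $Z\cap O_i$ defines a function $F\colon Z\to G$. It is continuous, since the sets $Z\cap\operatorname{int}O_i$ cover $Z$. If $b\in B\cap O_i$, then $b\in B^*\cap O_i\subset N_i$, and (b) gives $\|F(b)-\tilde f(b)\|\le\varepsilon(b)<\delta(\tilde f(b))$. The straight-line homotopy shows $F|_B\simeq\tilde f|_B\simeq f$ in $G$. Hence $Z\,\tau_h\,G$.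
\end{proof}

\begin{thebibliography}{9}
\bibitem{CDSVV}
M.~Cencelj, J.~Dydak, J.~Smrekar, A.~Vavpetic, and Z.~Virk,
\emph{Compact maps and quasi-finite complexes},
arXiv:math/0608748 (2006).
\end{thebibliography}
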